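# Counting group-labellable biased graphs

## Two bounds with the same exponent

Throughout, $\log$ is the binary logarithm. Let $\mathbf B_n$ be the set of all simple biased graphs with vertex set $[n]=\{1,\dots,n\}$, and let $\mathbf H_n\subseteq\mathbf B_n$ be the set of those that are group-labellable. Both terms are defined in the next section. The result of this lecture is the following pair of theorems.

**Theorem 1.** For all $n\ge 3$,
$$|\mathbf H_n|\le 2^{16^n\sqrt{n!}} .$$
Consequently $|\mathbf H_n|/|\mathbf B_n|\le 2^{16^n\sqrt{n!}-\frac12(n-1)!}\to 0$.

**Theorem 2.** There are constants $c,n_0$ such that for all $n\ge n_0$,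
$$|\mathbf H_n|\ge 2^{(n!)^{1/2-c(\log n)^{-1/3}}},$$
already among biased graphs on $K_n$. Hence
$$\lim_{n\to\infty}\frac{\log\log|\mathbf H_n|}{\log(n!)}=\frac12 .$$

The background is the paper of Peter Nelson and Jorn van der Pol, "On the number of biased graphs", arXiv:1807.11383 (2018), the source of this conjecture: $\lim_{n\to\infty}|\mathbf H_n|/|\mathbf B_n|=0$. Theorem 1 says that the conjecture is true. Two known facts set the scale. First, for all $n\ge3$,
$$2^{\frac12(n-1)!}\le|\mathbf B_n|\le 2^{\frac12(n-1)!\left(1+12\sqrt{\frac{\log n}{n}}\right)} .$$
Second, for $n\ge 1$ the number of simple biased graphs on $[n]$ that arise from a labelling by an abelian group is at most $2^{\frac14n^5\log n}$.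

So these counts should be compared after taking $\log$ twice and dividing by $\log(n!)$. For all biased graphs the limit is $1$, because $\log|\mathbf B_n|$ lies between $\frac12(n-1)!$ and a bounded multiple of it. For abelian labellings the limit is $0$, because $\log(\frac14 n^5\log n)=O(\log n)$ while $\log (n!)$ grows like $n\log n$. Theorem 2 says that for arbitrary groups the limit is exactly $\frac12$.

## Theta-graphs, biased graphs, labellings

**Definition (theta-graph).** A theta-graph is the union of three internally disjoint paths between two distinct vertices $u,v$. It contains exactly three cycles (connected $2$-regular subgraphs), one for each pair of paths.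

For example, $K_4$ minus the edge $ab$, with remaining vertices $u,v$, is the theta-graph with paths $uv$, $uav$, $ubv$. Its three cycles are two triangles and a $4$-cycle.

**Definition (biased graph).** A biased graph is a pair $(G,\mathcal B)$ where $G$ is a finite graph and $\mathcal B$ is a set of cycles of $G$, called balanced, such that no theta-subgraph of $G$ contains precisely two cycles of $\mathcal B$. It is simple if $G$ has no loops or multiple edges.

*Example: Hamilton cycles are unconstrained.* Let $\mathcal B$ be any set of Hamilton cycles of $K_n$. Then $(K_n,\mathcal B)$ is a biased graph. Suppose a theta-subgraph with paths $P_1,P_2,P_3$ had two Hamilton cycles, say $P_1\cup P_2$ and $P_1\cup P_3$. The first misses the inner vertices of $P_3$, so $P_3$ has none; likewise $P_2$ has none. Then $P_2$ and $P_3$ are both the single edge $uv$, which is impossible in a simple graph. There are $\frac12(n-1)!$ Hamilton cycles, so this proves the lower bound $|\mathbf B_n|\ge2^{\frac12(n-1)!}$, the only fact about $\mathbf B_n$ that Theorem 1 uses.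

**Definition (group-labelling).** Let $G$ be a graph with vertex set $[n]$ and let $\gamma:E(G)\to\Gamma$ be a map to a group. For a walk $T=v_0v_1\dots v_r$ put $\gamma(T)=\prod_{i}\gamma(v_iv_{i+1})^{a_i}$, in order, with $a_i=1$ if $v_{i+1}>v_i$ and $a_i=-1$ otherwise. For a cycle $C=v_1\dots v_kv_1$, let $\sigma(C)$ be this product along the closed walk $v_1\dots v_kv_1$. The cycle is balanced with respect to $\gamma$ if $\sigma(C)=1$.

Starting at another vertex conjugates $\sigma(C)$, and reversing the direction inverts it, so being balanced does not depend on the ordering. The following rule is used throughout. If $P,Q$ are internally disjoint paths from $a$ to $b$ whose union is a cycle, then going out along $P$ and back along $Q$ gives $\gamma(P)\gamma(Q)^{-1}$, so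
$$P\cup Q\ \text{is balanced}\iff \gamma(P)=\gamma(Q). \tag{1}$$
In particular, in a theta-graph with paths $P_1,P_2,P_3$, two of the equalities $\gamma(P_i)=\gamma(P_j)$ imply the third. So the balanced cycles of a labelling always form a biased graph.

**Definition (group-labellable).** A biased graph $(G,\mathcal B)$ with $V(G)=[n]$ is group-labellable if $\mathcal B$ is the set of cycles balanced for some labelling of $G$ by some group.

## Three vertices, four vertices, and a rectangle in $K_6$

For $n=3$ only the triangle has a cycle. Label all edges $1$ to make it balanced, or label one edge by a nontrivial element and the rest by $1$ to make it unbalanced. So $\mathbf H_3=\mathbf B_3$, with $8+1=9$ members.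

Now take $K_4$. Write $T_i$ for the triangle that omits $i$, and $Q_{ij|kl}$ for the $4$-cycle with diagonals $ij$ and $kl$. There are four triangles and three $4$-cycles. The theta-subgraphs are the six graphs $K_4-e$; their cycle sets are $\{T_i,T_j,Q_{ij|kl}\}$, one for each pair $\{i,j\}$. Sort the possible sets $\mathcal B$ by the number of balanced triangles.

With no balanced triangle the $4$-cycles are free, giving $8$ sets. With one, say $T_1$, each $Q$ shares a theta with $T_1$ and an unbalanced triangle, so no $Q$ is balanced; this gives $4$ sets. With two, say $T_1,T_2$, the cycle $Q_{12|34}$ must be balanced and the other two must not; this gives $6$ sets. Three is impossible: $T_1,T_2$ force $Q_{12|34}$, and then $T_3$ and $Q_{12|34}$ force $T_4$. With four, everything is balanced; this is $1$ set. In total there are $19$.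

All $19$ are group-labellable. Label the edges at vertex $4$ by $1$, and let $x,y,z$ be the products along $1\to2$, $2\to3$, $3\to1$. Then $T_3,T_1,T_2$ are balanced when $x,y,z$ respectively equal $1$; $T_4$ when $xyz=1$; and the three $4$-cycles when $xy$, $yz$, $zx$ respectively equal $1$. If no triangle is balanced, we take: $x,y,z$ free; or $y=x^{-1}$ with $x,z$ free; or $y=x^{-1},z=x$ with $x$ of infinite order; or $x=y=z$ of order $2$. These realise $0,1,2,3$ balanced $4$-cycles. One balanced triangle: $x=1$ with $y,z$ free. Two: $x=y=1\ne z$. Four: all trivial. The remaining cases follow by symmetry.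

So $K_4$ shows no difference. In $K_6$ there is one. Take $a=1$, $b=2$ and the paths
$$P_1=1\,3\,4\,2,\quad P_2=1\,4\,3\,2,\quad Q_1=1\,5\,6\,2,\quad Q_2=1\,6\,5\,2 .$$
All four unions $P_i\cup Q_j$ are Hamilton cycles. If $P_1\cup Q_1$, $P_1\cup Q_2$, $P_2\cup Q_1$ are balanced for a labelling, then by (1)
$$\gamma(P_2)=\gamma(Q_1)=\gamma(P_1)=\gamma(Q_2),$$
so $P_2\cup Q_2$ is balanced too. But the set of the first three cycles alone is a biased graph, since it consists of Hamilton cycles. It is therefore not group-labellable. Theorem 1 comes from this rectangle, used with long paths and many times over.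

## From dimension to irredundant sets

One cannot count labellings, since there are infinitely many groups. The sensible first try is to say that $\mathcal B$ is determined by few of its members. For one fixed field $\mathbb F$ and $\Gamma=(\mathbb F,+)$ this works at once: $\sigma(C)=\langle\chi_C,\gamma\rangle$ for a vector $\chi_C\in\mathbb F^{E}$ with entries $0,\pm1$. Choose $S\subseteq\mathcal B$ such that $(\chi_C)_{C\in S}$ is a basis of the span of all $\chi_C$ with $C\in\mathcal B$. Then $\mathcal B=\{C:\chi_C\in\operatorname{span}(\chi_{C'}:C'\in S)\}$ and $|S|\le\binom n2$.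

For a general group there is no vector space and no dimension. The cycle $C$ only gives a word in a free group, and nothing in sight limits how many such words can be independent of each other. (Theorem 2 will produce families of $(n!)^{1/2-o(1)}$ independent ones.) What survives is the notion of consequence.

From now on, "cycle" means a cycle of $K_n$, and $E=E(K_n)$. Let $F$ be the free group on $E$. For each cycle $C$ fix an ordering of its vertices and let $w_C=\sigma(C)\in F$ for the labelling $e\mapsto e$. As a word, $w_C$ has length $|E(C)|$, and each $e\in E(C)$ occurs in it exactly once, with exponent $\pm1$. So $w_C$ is cyclically reduced and not $1$. For a labelling $\gamma:E\to\Gamma$, the induced homomorphism $F\to\Gamma$ maps $w_C$ to $\sigma(C)$.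

**Definition (closure, irredundant).** For a set $S$ of cycles let $\Gamma_S=\langle E\mid w_C\ (C\in S)\rangle$, and let $\mathrm{cl}(S)$ be the set of cycles $C$ with $w_C=1$ in $\Gamma_S$. Call $S$ irredundant if $C\notin\mathrm{cl}(S\setminus\{C\})$ for every $C\in S$.

Clearly $S\subseteq\mathrm{cl}(S)$, and $\mathrm{cl}(S)$ is the set of cycles balanced for the labelling $E\to\Gamma_S$. Conversely,
$$\text{if }\mathcal B\text{ is the set of cycles balanced for some }\gamma:E\to\Gamma,\text{ then }\mathrm{cl}(\mathcal B)=\mathcal B. \tag{2}$$
Indeed $F\to\Gamma$ kills $w_C$ for each $C\in\mathcal B$, so it factors through $\Gamma_{\mathcal B}$; if $w_C=1$ in $\Gamma_{\mathcal B}$ then $\sigma(C)=1$ in $\Gamma$, that is, $C\in\mathcal B$.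

*Example.* In $K_4$, $\mathrm{cl}(\{T_1,T_2\})=\{T_1,T_2,Q_{12|34}\}$. The third cycle is forced by the theta condition, and the right side is closed by (2), since we realised it by a labelling. The set $\{T_1,T_2\}$ is irredundant, because $\{T_1\}$ and $\{T_2\}$ are closed; the set $\{T_1,T_2,Q_{12|34}\}$ is not. The set of all three $4$-cycles is irredundant, because any two of them form a closed set. In $K_6$, no irredundant set contains all four cycles $P_i\cup Q_j$ of the rectangle.

## Proof of Theorem 1

**Step 0: reduction to $K_n$.** *The purpose is to replace the varying graph $G$ by $K_n$, so that we may count closed sets.* Let $(G,\mathcal B)\in\mathbf H_n$ arise from $\gamma:E(G)\to\Gamma$. Extend $\gamma$ to $E$ with values in the free product $\Gamma*F(E\setminus E(G))$, sending each missing edge $e$ to its own free generator $x_e$. A cycle $C$ that uses a missing edge $e$ uses it exactly once. The homomorphism to $\mathbb Z$ that counts the exponent of $x_e$ and kills everything else sends $\sigma(C)$ to $\pm1$, so $C$ is unbalanced. Since $\Gamma$ embeds in the free product, the cycles of $G$ keep their status. So $\mathcal B$ is exactly the set of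 balanced cycles of a labelling of $K_n$, and by (2) $\mathrm{cl}(\mathcal B)=\mathcal B$. As $(G,\mathcal B)$ is determined by $E(G)$ and $\mathcal B$,
$$|\mathbf H_n|\le2^{\binom n2}h_n,$$
where $h_n$ is the number of sets $\mathcal B$ of cycles of $K_n$ with $\mathrm{cl}(\mathcal B)=\mathcal B$.

**Step 1: closed sets have irredundant generating sets.** *The purpose is to bound $h_n$ by the number of irredundant sets.* Given $\mathcal B=\mathrm{cl}(\mathcal B)$, choose an inclusion-minimal $S\subseteq\mathcal B$ with $\mathrm{cl}(S)=\mathcal B$; it exists because $\mathcal B$ itself has this property and is finite. If $C\in\mathrm{cl}(S\setminus\{C\})$ for some $C\in S$, then the relator $w_C$ already holds in $\Gamma_{S\setminus\{C\}}$, so $\Gamma_{S\setminus\{C\}}=\Gamma_S$ and $\mathrm{cl}(S\setminus\{C\})=\mathrm{cl}(S)$, contradicting minimality. So $S$ is irredundant. Since $S$ determines $\mathcal B=\mathrm{cl}(S)$, $h_n$ is at most the number of irredundant sets.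

**Step 2: an irredundant set is small on each vertex set.** *The purpose is to turn the rectangle into a bound.* Let $S$ be irredundant, let $W\subseteq[n]$ with $|W|=m\ge3$, and let $S_W$ be the set of members of $S$ with vertex set exactly $W$. The claim is
$$|S_W|\le\frac{(m-1)!}{(\lfloor m/2\rfloor-1)!}. \tag{3}$$
For $m=3$ this says $|S_W|\le2$, and there is only one triangle on $W$. Let $m\ge4$ and put
$$k=\lfloor m/2\rfloor-1\ge1,\qquad p=k!,\qquad q=(m-2-k)! .$$
Here $m-2-k=\lceil m/2\rceil-1\ge k\ge1$, so $p\le q$.

A *block* is a pair $(\{a,b\},X)$ with $a\ne b$ in $W$, $X\subseteq W\setminus\{a,b\}$ and $|X|=k$. Put $Y=W\setminus(X\cup\{a,b\})$, so $|Y|=m-2-k\geq 1$. Let $\mathcal P$ be the set of paths from $a$ to $b$ whose set of internal vertices is exactly $X$, and $\mathcal Q$ the same with $Y$. Then $|\mathcal P|=p$ and $|\mathcal Q|=q$. For $P\in\mathcal P$, $Q\in\mathcal Q$ the union $P\cup Q$ is a cycle with vertex set $W$. It determines $P$ and $Q$: of its two $a$–$b$ arcs, $P$ is the one whose inner vertices form $X$. So $(P,Q)\mapsto P\cup Q$ is injective; we say that its images *belong* to the block. The rectangle in $K_6$ is the full list of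 cycles of the block $(\{1,2\},\{3,4\})$, with $p=q=2$.

*Each block contains at most $p+q-1$ members of $S_W$.* Form the bipartite graph on $\mathcal P\sqcup\mathcal Q$ whose edges are the pairs $(P,Q)$ with $P\cup Q\in S$. It suffices to show that it is a forest, since a forest on $p+q$ vertices has at most $p+q-1$ edges. Suppose an edge $(P,Q)$ lies on a cycle of this bipartite graph. Let $C=P\cup Q$ and $S'=S\setminus\{C\}$, and let $\gamma$ be the labelling $E\to\Gamma_{S'}$. Every other edge $(P',Q')$ of the bipartite cycle corresponds, by injectivity, to a member of $S$ different from $C$, so to a member of $S'$; by (1), $\gamma(P')=\gamma(Q')$. The rest of the bipartite cycle is a chain of such equalities from $P$ to $Q$. So $\gamma(P)=\gamma(Q)$, and by (1) $C\in\mathrm{cl}(S\setminus\{C\})$, contradicting irredundancy.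

*Double counting.* Each cycle $C$ with vertex set $W$ belongs to exactly $m$ blocks. Indeed $X$ must be one of the $m$ sets of $k$ cyclically consecutive vertices of $C$, which are distinct because $1\le k<m$. Then $\{a,b\}$ must consist of the two neighbours of this arc, and these are distinct because $m-k\ge3$. Let $\beta$ be the number of blocks and $N_m=\frac12(m-1)!$ the number of cycles on $W$. Counting pairs (cycle, block to which it belongs), first for all cycles and then for those in $S_W$, gives
$$\beta pq=mN_m,\qquad m|S_W|\le\beta(p+q-1).$$
Hence
$$|S_W|\le\frac{\beta(p+q)}m=N_m\Bigl(\frac1p+\frac1q\Bigr)\le\frac{2N_m}p=\frac{(m-1)!}{k!},$$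
which is (3).

Two comments. For $m=6$ there are $\beta=\binom62\binom42=90$ blocks, and $90\cdot4=6\cdot60$ as it should be; each block allows three of its four cycles, so $|S_W|\le 90\cdot3/6=45$ out of $60$. The choice of $k$ explains the exponent $\frac12$: a block keeps at most a fraction of about $\frac1p+\frac1q$ of its cycles, so we want the smaller of $p,q$ to be as large as possible, and splitting $W$ in half does this. With $k=1$ we would have $p=1$ and $p+q-1=pq$, which is no gain at all.

**Step 3: summation.** *The purpose is to add (3) over all $W$ and count the possible $S$.* By (3),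
$$|S|\le\sum_{m=3}^n\binom nm\frac{(m-1)!}{(\lfloor m/2\rfloor-1)!}.$$
Put $j=n-m$. We have $\binom nm(m-1)!=\frac{n!}{m\,j!}$ and
$$\frac1{(\lfloor m/2\rfloor-1)!}=\frac{\lfloor m/2\rfloor}{\lfloor m/2\rfloor!}\le\frac m{2\lfloor m/2\rfloor!},$$
so each term is at most $\frac{n!}{2\,j!\,\lfloor(n-j)/2\rfloor!}$. Let $a=\lceil j/2\rceil$ and $b=\lfloor(n-j)/2\rfloor$. If $n$ is even then $a+b=n/2$; if $n$ is odd then $a+b$ is $\frac{n-1}2$ for even $j$ and $\frac{n+1}2$ for odd $j$. So $\lfloor n/2\rfloor\le a+b\le\lceil n/2\rceil$. Since $j\ge a$ and $\binom{a+b}a\le2^{a+b}$,
$$j!\,b!\ge a!\,b!\ge(a+b)!\,2^{-(a+b)}\ge\lfloor n/2\rfloor!\,2^{-\lceil n/2\rceil}.$$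
As $2^{\lceil n/2\rceil-1}\le2^{n/2}$, each term is at most
$$2^{n/2}\frac{n!}{\lfloor n/2\rfloor!}=2^{n/2}\binom n{\lfloor n/2\rfloor}\lceil n/2\rceil!\le2^{3n/2}\lceil n/2\rceil! .$$
From $\lceil n/2\rceil!\le n\lfloor n/2\rfloor!$ and $\lceil n/2\rceil!\,\lfloor n/2\rfloor!\le n!$ we get $(\lceil n/2\rceil!)^2\le n\cdot n!$. There are at most $n$ terms, so
$$|S|\le I:=n^{3/2}\,2^{3n/2}\sqrt{n!}.$$

The number of cycles of $K_n$ is
$$T=\sum_{m=3}^n\frac{n!}{2m(n-m)!}\le\frac{n!}6\sum_{j\ge0}\frac1{j!}=\frac e6\,n!<n!,$$
so $T+1\le n!\le n^n$. A subset of size at most $I$ of a $T$-set can be listed in $\lfloor I\rfloor$ places, with one extra symbol for "empty", so there are at most $(T+1)^I\le2^{In\log n}$ of them. With Steps 0 and 1,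
$$\log|\mathbf H_n|\le\frac{n^2}2+n^{5/2}(\log n)\,2^{3n/2}\sqrt{n!}.$$
Now $n^{5/2}\log n\le n^{7/2}\le\frac12\,2^{5n/2}$ for $n\ge3$: at $n=3$ the last inequality reads $46.8<90.5$ after rounding, and from $n$ to $n+1$ the left side grows by a factor of at most $(4/3)^{7/2}<2.8$ and the right side by $2^{5/2}>5.6$. So the second summand is at most $\frac12 16^n\sqrt{n!}$. Also $\frac{n^2}2\le\frac12 16^n\le\frac1216^n\sqrt{n!}$. Therefore $\log|\mathbf H_n|\le16^n\sqrt{n!}$.

**Step 4: comparison with $\mathbf B_n$.** *The purpose is to deduce the conjecture.* Since $|\mathbf B_n|\ge2^{\frac12(n-1)!}$, we have $|\mathbf H_n|/|\mathbf B_n|\le2^{16^n\sqrt{n!}-\frac12(n-1)!}$. The ratio of the two terms in the exponent is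
$$\frac{\frac12(n-1)!}{16^n\sqrt{n!}}=\frac{\sqrt{n!}}{2n\,16^n}\to\infty,$$
so the exponent tends to $-\infty$ and the quotient tends to $0$. $\blacksquare$

## Small cancellation stops at exponent $1/6$

For Theorem 2 we want a large set $R$ of Hamilton cycles with
$$\mathrm{cl}(S)\cap R=S\quad\text{for every }S\subseteq R. \tag{4}$$
Then the $2^{|R|}$ sets $\mathrm{cl}(S)$ are distinct, and each is the set of balanced cycles of the labelling $E\to\Gamma_S$ of $K_n$; so $|\mathbf H_n|\ge2^{|R|}$.

The first thing to try is classical small cancellation. Suppose no two members of $R$ share a path with at least $n/6$ edges. Let $S\subseteq R$ and let $\mathcal R$ be the set of all cyclic permutations of $w_{C'}^{\pm1}$, $C'\in S$. Two distinct elements of $\mathcal R$ that come from the same cycle have different first letters, because each letter occurs only once in $w_{C'}$. So a common initial segment of two distinct elements spells a path that lies in two different cycles, and it has fewer than $n/6$ letters. This is the condition $C'(1/6)$. By Greendlinger's lemma, a nontrivial reduced word that is trivial in $\Gamma_S$ contains more than half of some element of $\mathcal R$.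 If $w_C$ with $C\in R\setminus S$ were such a word, $C$ would share a path of more than $n/2$ edges with a member of $S$, a contradiction. So (4) holds.

But such an $R$ is too small. With $\ell=\lceil n/6\rceil$, choose a path with $\ell$ edges in each member of $R$; these paths are distinct, and $K_n$ has at most $n^{\ell+1}$ of them. So $|R|\le n^{n/6+2}=(n!)^{1/6+o(1)}$. The argument stops because it looks at two cycles at a time and demands that each pair overlap in short pieces only.

To see what to demand instead, look at a small diagram. Draw four paths from $a$ to $b$ on a sphere, in the cyclic order $P_1,Q_1,P_2,Q_2$. The sphere is cut into four regions, bounded by $P_1\cup Q_1$, $Q_1\cup P_2$, $P_2\cup Q_2$, $Q_2\cup P_1$. This picture is the proof that three cycles of a rectangle imply the fourth. It has four regions with $n$ sides each, so it has $4n/2=2n$ edges, and these carry all the letters of the four cycles. In general, a spherical picture with $t$ regions of $n$ sides each has $tn/2$ edges. If the $t$ regions carry distinct cycles, then $t$ distinct cycles have a union of at most $tn/2$ edges. So let us forbid exactly that, for bounded $t$.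

**Definition (property $\Pi(K,\varepsilon)$).** A set $R$ of Hamilton cycles of $K_n$ has property $\Pi(K,\varepsilon)$ if for all integers $1\le t\le K$ and all distinct $C_1,\dots,C_t\in R$,
$$|E(C_1)\cup\dots\cup E(C_t)|\ge\left(\tfrac12+\varepsilon\right)tn .$$

For $t=2$ this is weak: two members may share up to $(1-2\varepsilon)n$ edges. For $t=4$ it excludes all rectangles, whose union has at most $2n<(2+4\varepsilon)n$ edges.

Two difficulties remain. A picture may use the same cycle on many regions, and it may have far more than $K$ regions. The first will be met by a weighted count (Abel summation), the second by cutting the picture with planar separators.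

## Van Kampen diagrams and planar separators

Two published results are used.

**(LT)** (Lipton–Tarjan, *Applications of a planar separator theorem*, SIAM J. Comput. 9 (1980).) There is an absolute constant $c_0\ge1$ such that for every planar graph on $A$ vertices and every integer $K\ge1$ there is a set of at most $c_0A/\sqrt K$ vertices whose deletion leaves only components with at most $K$ vertices. (This is their theorem with vertex costs $1/A$ and threshold $K/A$ when $K<A$; it is trivial when $K\ge A$.)

For instance, in an $r\times r$ grid one deletes about every $\sqrt K$-th row and column, which costs of the order of $r^2/\sqrt K$ vertices.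

A set $\mathcal R\subset F$ of cyclically reduced words is symmetrized if it contains all cyclic permutations and inverses of its members. A diagram is a finite connected plane graph $D$ whose bounded faces are filled in, so that it is simply connected. Its oriented edges carry labels in $F$, and the reverse $e^{-1}$ carries the inverse label. Boundary cycles of bounded faces are read in a fixed sense of rotation, so two faces that share an edge traverse it in opposite directions.

**(vK)** (Van Kampen's lemma; see Lyndon–Schupp, *Combinatorial Group Theory*, Ch. V §§1–2.) Let $\mathcal R\subset F$ be a symmetrized set of cyclically reduced words, and let $w\ne1$ be a reduced word in the normal closure of $\mathcal R$. Then there is a connected, simply connected planar diagram $D$ such that each bounded face has boundary label in $\mathcal R$, the outer boundary cycle has label $w$ (without cancellation), and $D$ is *reduced*: there are no faces $D_1,D_2$ with a common edge $e$ and boundary cycles $e\delta_1$ and $\delta_2e^{-1}$ such that the label of $\delta_2$ is the inverse of the label of $\delta_1$.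

The sphere above is an example: take the region bounded by $P_2\cup Q_2$ as the outer face; the other three are the bounded faces, labelled by the three relators. A diagram fails to be reduced when two faces are mirror images of each other across a common edge.

We subdivide edges so that every edge carries a single letter. This does not affect reducedness. Let an original edge $e$ have label $u_1xu_2$, and let $f_1,f_2$ be the labels of $\delta_1,\delta_2$. Read from the subdivided edge with letter $x$, the two faces have labels $x\cdot(u_2f_1u_1)$ and $(u_1^{-1}f_2u_2^{-1})\cdot x^{-1}$. The bracketed words are inverse to each other if and only if $f_2=f_1^{-1}$.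

## Property $\Pi$ forces independence

**Lemma A.** Let $0<\varepsilon<\frac14$ and $K>c_0^2/\varepsilon^2$, and let $R$ have property $\Pi(K,\varepsilon)$. Then $\mathrm{cl}(S)\cap R=S$ for every $S\subseteq R$. Hence $|\mathbf H_n|\ge2^{|R|}$.

*Proof.* Clearly $S\subseteq\mathrm{cl}(S)\cap R$. Suppose $C\in R\setminus S$ and $w_C=1$ in $\Gamma_S$.

**Step A1: the diagram.** *The purpose is to turn $w_C=1$ into a map on the sphere all of whose faces have $n$ sides.* Apply (vK) with $\mathcal R$ the set of all cyclic permutations of $w_{C'}^{\pm1}$, $C'\in S$, and $w=w_C$, which is reduced and not $1$. Subdivide as above, and view $D$ on the sphere. A bounded face carries a label $C'\in S$, determined by the face because $E(C')$ is the set of letters on its boundary. Give the outer face the label $C$. Let $a$ be the total number of faces, including the outer one.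

Every face has a boundary walk of length $n$, and the letters along a face labelled $C'$ run exactly once through $E(C')$. So each edge of $D$ occurs at most once on each face. Since an edge has two sides, each edge borders two distinct faces.

**Step A2: faces that share an edge have different labels.** *The purpose is to make sure that every shared edge witnesses an overlap of two distinct members of $R$.* If one of the two faces is the outer one, the labels differ because $C\notin S$. Suppose two distinct bounded faces with the same label $C'$ share an edge with letter $x\in E\cup E^{-1}$. Their boundary cycles have labels $xf_1$ and $f_2x^{-1}$, both cyclic permutations of $w_{C'}$ or $w_{C'}^{-1}$. Then $xf_1$ and $(f_2x^{-1})^{-1}=xf_2^{-1}$ are both cyclic permutations of $w_{C'}^{\pm1}$ that begin with $x$. There is exactly one such word: the generator in $x$ occurs once in $w_{C'}$ and once in $w_{C'}^{-1}$, with opposite exponents, so $x$ occurs in exactly one of the two, at one place. Hence $f_2=f_1^{-1}$, which contradicts that $D$ is reduced.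

**Step A3: small sets of faces have a large boundary.** *The purpose is to use $\Pi$ with repeated labels allowed.* For a set $\mathcal F$ of faces let $\partial\mathcal F$ be the set of edges with exactly one side in $\mathcal F$. The claim is
$$|\partial\mathcal F|\ge2\varepsilon ns\qquad\text{whenever }1\le s=|\mathcal F|\le K. \tag{5}$$
Let $C_1,\dots,C_t$ be the distinct labels that occur in $\mathcal F$, with multiplicities $m_1\ge\dots\ge m_t>0=:m_{t+1}$. So $\sum m_i=s$ and $t\le s\le K$, and all $C_i$ are in $R$. Put
$$\delta_i=\Bigl|E(C_i)\cap\bigcup_{j<i}E(C_j)\Bigr| .$$
Let $J$ be the number of edges with both sides in $\mathcal F$. By Step A2 such an edge borders faces labelled $C_i$ and $C_j$ with some $j<i$, and its letter lies in $E(C_i)\cap E(C_j)$. Assign it to its face labelled $C_i$. The edges assigned to one such face carry distinct letters, all in $E(C_i)\cap\bigcup_{j<i}E(C_j)$, so there are at most $\delta_i$ of them. Hence $J\le\sum_im_i\delta_i$.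

By $\Pi(K,\varepsilon)$, for each $i\le t$,
$$\Delta_i:=\sum_{j\le i}\delta_j=in-\Bigl|\bigcup_{j\le i}E(C_j)\Bigr|\le\left(\tfrac12-\varepsilon\right)in .$$
We do not control the single $\delta_i$, only these partial sums. Since the weights $m_i$ decrease, this is enough: by Abel summation,
$$J\le\sum_{i=1}^tm_i\delta_i=\sum_{i=1}^t(m_i-m_{i+1})\Delta_i\le\left(\tfrac12-\varepsilon\right)n\sum_{i=1}^t(m_i-m_{i+1})\,i=\left(\tfrac12-\varepsilon\right)ns .$$
The faces of $\mathcal F$ have $ns$ sides in all, and edges with both sides in $\mathcal F$ account for $2J$ of them. So $|\partial\mathcal F|=ns-2J\ge2\varepsilon ns$.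

**Step A4: cutting the sphere.** *The purpose is to contradict (5), although $a$ may be huge.* Let $D^*$ be the simple graph on the $a$ faces in which two faces are adjacent if they share an edge. It is planar: place a vertex in each face and draw each adjacency across one shared edge. By (LT) there is a set $Z$ of at most $c_0a/\sqrt K$ faces such that all components of $D^*-Z$ have at most $K$ vertices. Partition the faces into these components and the singletons $\{z\}$, $z\in Z$. All parts have size at most $K$. An edge of $D$ between different parts must have a side in $Z$, and the faces in $Z$ have $n|Z|$ sides, so there are at most $n|Z|$ such edges. Each is in the boundary of exactly two parts. Summing (5) over the parts,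
$$2\varepsilon na\le\sum_{\text{parts }P}|\partial P|\le2n|Z|\le\frac{2c_0na}{\sqrt K}.$$
So $\sqrt K\le c_0/\varepsilon$, contradicting $K>c_0^2/\varepsilon^2$. This proves $\mathrm{cl}(S)\cap R=S$. The bound on $|\mathbf H_n|$ follows as explained after (4): the $2^{|R|}$ group-labellable biased graphs $(K_n,\mathrm{cl}(S))$ are distinct. $\square$

## A random family with property $\Pi$

Let $N=\frac12(n-1)!$ be the number of Hamilton cycles of $K_n$.

**Lemma B.** Let $0<\varepsilon<\frac14$, $K\ge2$ and $n\ge3$ satisfy $n^\varepsilon\ge2^{K+6}$ and $M:=n^{(\frac12-2\varepsilon)n}\le N$. Then there is a set $R$ of Hamilton cycles with property $\Pi(K,\varepsilon)$ and $|R|\ge M-1$.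

*Proof.*

**Step B1: few Hamilton cycles meet a given sparse set often.** *The purpose is to show that each prescribed common edge costs a factor of about $n$.* Let $U\subseteq E$ with $|U|\le Kn$; we count the Hamilton cycles $C$ with $|E(C)\cap U|=\delta$. There are at most $2^{Kn}$ choices for $E(C)\cap U$. A given set of $\delta$ edges lies in at most $2^n(n-\delta)!$ Hamilton cycles. If $\delta=n$ it lies in at most one. If $\delta<n$ and it lies in some Hamilton cycle, it forms a linear forest on $[n]$ with $n-\delta$ components (single vertices included), and a Hamilton cycle containing it is determined by the cyclic order of these components and the direction in which each is traversed. Next,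
$$(n-\delta)!\le n!\left(\frac en\right)^\delta,$$
which is trivial for $\delta=0$, and for $\delta\ge1$ follows from $\frac{n!}{(n-\delta)!}=\binom n\delta\delta!\ge\left(\frac n\delta\right)^\delta\left(\frac\delta e\right)^\delta$. Finally $e^\delta\le4^n$, and $n!=2nN\le2^nN$ because $2n\le2^n$ for $n\ge3$. Multiplying $2^{Kn}\cdot2^n\cdot4^n\cdot2^n$, the number of such $C$ is at most
$$2^{(K+4)n}N\,n^{-\delta}. \tag{6}$$

**Step B2: few bad tuples.** *The purpose is to count the violations of $\Pi$.* Let $2\le t\le K$. Call an ordered $t$-tuple of distinct Hamilton cycles *bad* if its union has fewer than $(\frac12+\varepsilon)tn$ edges. With $\delta_i=|E(C_i)\cap\bigcup_{j<i}E(C_j)|$ the union has $tn-\sum\delta_i$ edges, so the tuple is bad exactly when $\sum_i\delta_i>(\frac12-\varepsilon)tn$. There are at most $(n+1)^t\le2^{nt}$ sequences $(\delta_i)$. For a fixed sequence, choose $C_1,\dots,C_t$ successively and apply (6) to $C_i$ with $U=\bigcup_{j<i}E(C_j)$, which has at most $Kn$ edges. The number of bad $t$-tuples is at most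
$$2^{nt}\cdot2^{(K+4)nt}N^t\,n^{-(\frac12-\varepsilon)tn}=\left[2^{(K+5)n}\,N\,n^{-(\frac12-\varepsilon)n}\right]^t .$$

**Step B3: random choice and deletion.** *The purpose is to produce $R$.* Include each Hamilton cycle independently with probability $M/N\le1$. Whether a tuple is bad does not depend on its order, so we may speak of bad $t$-sets, of which there are at most as many as bad $t$-tuples. The expected number of bad $t$-sets contained in the random set, summed over $2\le t\le K$, is at most
$$\sum_{t\ge2}\left[2^{(K+5)n}Mn^{-(\frac12-\varepsilon)n}\right]^t=\sum_{t\ge2}\left(2^{K+5}n^{-\varepsilon}\right)^{nt}\le\sum_{t\ge2}2^{-nt}\le1 ,$$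
since $Mn^{-(\frac12-\varepsilon)n}=n^{-\varepsilon n}$ and $n^\varepsilon\ge2^{K+6}$. Delete one member of each bad set. The remaining set $R$ contains no bad $t$-set with $2\le t\le K$, and its expected size is at least $M-1$, so some outcome has $|R|\ge M-1$. The case $t=1$ of $\Pi$ holds because $\frac12+\varepsilon\le1$. $\square$

## Choosing $\varepsilon$ and $K$: proof of Theorem 2

**Step C1: the parameters.** *The purpose is to satisfy both lemmas at once.* Lemma A wants $K$ large compared with $\varepsilon^{-2}$, Lemma B wants $K$ small compared with $\varepsilon\log n$. Equating the two orders of magnitude suggests $\varepsilon^3\approx1/\log n$. Put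
$$\varepsilon=\left(\frac{c_0^2+1}{\log n}\right)^{1/3},\qquad K=\left\lfloor\frac{c_0^2}{\varepsilon^2}\right\rfloor+1 .$$
Let $n$ be large. Then $\varepsilon<\frac14$, and $K>c_0^2/\varepsilon^2$ by definition. Also $K\ge2$, since $c_0\ge1$. Next, $M\le n^{n/2}\le N$ for large $n$, because $N=\frac{n!}{2n}\ge\frac1{2n}\left(\frac ne\right)^n$. Finally, as $\varepsilon^3\log n=c_0^2+1$ and $\varepsilon<\frac14$,
$$\varepsilon\log n=\frac{c_0^2+1}{\varepsilon^2}\ge\frac{c_0^2}{\varepsilon^2}+16\ge(K-1)+16\ge K+6,$$
so $n^\varepsilon\ge2^{K+6}$.

**Step C2: the lower bound.** *The purpose is to read off the count.* Lemma B gives $R$ with $\Pi(K,\varepsilon)$ and $|R|\ge M-1$, and Lemma A gives $\log|\mathbf H_n|\ge|R|$. For large $n$ we have $M\ge2$ and $(n!)^\varepsilon\ge2$; together with $n^n\ge n!$ this yields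
$$\log|\mathbf H_n|\ge M-1\ge\tfrac12n^{(\frac12-2\varepsilon)n}\ge\tfrac12(n!)^{\frac12-2\varepsilon}\ge(n!)^{\frac12-3\varepsilon} .$$
Since $3\varepsilon=c(\log n)^{-1/3}$ with $c=3(c_0^2+1)^{1/3}$, this is the stated bound, and all the biased graphs used are on $K_n$.

**Step C3: the limit.** *The purpose is to combine both theorems.* As $\log(n!)$ grows like $n\log n$, we have $16^n=2^{4n}=(n!)^{O(1/\log n)}$. With Theorem 1,
$$(n!)^{\frac12-O((\log n)^{-1/3})}\le\log|\mathbf H_n|\le(n!)^{\frac12+O(1/\log n)} .$$
Taking logarithms once more and dividing by $\log(n!)$ gives the limit $\frac12$. $\blacksquare$
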